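# Infinitely many unlifted symmetries of a geodesic flow under strict quarter pinching

## 1. A first guess, tested on deck transformations and isometries

Take a closed negatively curved manifold $M$, look at all its finite covers, and collect the smooth symmetries of their geodesic flows. If infinitely many of these are really different, and none merely comes from a smaller cover, one would first guess that the metric is locally symmetric. If moreover the curvature is pinched too tightly to leave room for complex, quaternionic or Cayley hyperbolic geometry, one would guess that $M$ has constant curvature. We shall see that this guess is right. Let us make it precise and test it.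

Let $(M,g)$ be a closed connected Riemannian manifold of negative sectional curvature, and let $\varphi_t$ be its geodesic flow on the unit tangent bundle $SM$, generated by the geodesic spray $X_g$.

**Definition (centralizer element).** A map $\psi\in\operatorname{Diff}^\infty(SM)$ is a centralizer element of the geodesic flow if $\psi\circ\varphi_t=\varphi_t\circ\psi$ for all $t$, equivalently $d\psi(X_g)=X_g$. The same notion applies to $SN$ for every finite Riemannian cover $N$ of $M$; covers are connected and carry the pulled-back metric. Centralizer elements are counted up to the flow: $\psi$ and $\varphi^N_s\circ\psi$ are the same.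

**Definition (lift).** A centralizer element $\psi$ on $SN$ is a lift of a centralizer element of another cover if there is a finite Riemannian covering $N\to N'$ of degree greater than one, with $N'$ a finite Riemannian cover of $M$ (possibly $M$), such that $\psi$ is a lift, via $SN\to SN'$, of a centralizer element on $SN'$.

For example, if $f$ is an isometry of $N$, then $df$ is a centralizer element on $SN$.

**Question** (Daniel Mitsutani, "Symmetries of geodesic flows on covers and rigidity", arXiv:2402.09576 (2024)). For $n\ge3$ let $(M^n,g)$ be closed with strictly $\frac14$-pinched curvature, $-4<K\le-1$. Suppose there are infinitely many (up to the flow) centralizer elements of finite Riemannian covers of $M$ that are not lifts of centralizer elements of other covers. Is $(M,g)$ homothetic to a real hyperbolic manifold?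

Write $\Gamma=\pi_1(M)$, $Y=S\widetilde M$, $\partial=\partial\widetilde M\cong S^{n-1}$. We take covers of $M$ up to isomorphism of covers. They correspond to finite index subgroups $\Lambda\le\Gamma$ up to conjugation, with $N=\widetilde M/\Lambda$ and $SN=Y/\Lambda$. Each conjugacy class is finite, since the normalizer of $\Lambda$ in $\Gamma$ contains $\Lambda$.

**Definition (lift over $M$).** A centralizer element on $SN=Y/\Lambda$ is a lift over $M$ if it is a lift via the natural covering $\widetilde M/\Lambda\to\widetilde M/\Lambda'$ for some $\Lambda\subsetneq\Lambda'\le\Gamma$.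

A lift over $M$ is a lift in the sense of the question, so "not a lift" implies "not a lift over $M$". It therefore suffices to work with the condition

(i) *infinitely many centralizer elements (mod the flow) of finite covers of $M$ are not lifts over $M$.*

**Test 1: the identity and deck transformations.** The identity of $SN$, $N\ne M$, is a lift of the identity of $SM$. If $N\to M$ is regular and $\delta$ is a deck transformation, then $d\delta$ covers the identity of $SM$, so it too is a lift of the identity. Passing to covers creates nothing by itself.

**Test 2: isometries, when $I=\operatorname{Isom}(\widetilde M)$ is discrete.** Choose $o\in\widetilde M$ and a compact $K$ with $\Gamma K=\widetilde M$. Every coset $\Gamma f\subset I$ contains an element taking $o$ into $K$, and there are finitely many such elements because a discrete $I$ acts properly discontinuously. So $[I:\Gamma]<\infty$, and $\Gamma$ has finitely many conjugates in $I$. Let $f\in I$ normalize a finite index $\Lambda\le\Gamma$, so that $df$ induces a centralizer element of $Y/\Lambda$. The group $\Gamma_f=\bigcap_{i\in\mathbb Z}f^i\Gamma f^{-i}$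 contains $\Lambda$, is normalized by $f$, and is an intersection of finitely many distinct groups. Hence the element is a lift over $M$ unless $\Lambda=\Gamma_f$. There are finitely many groups $\Gamma_f$, and finitely many cosets $f\Gamma_f$ for each. So isometries contribute only finitely many non-lifts over $M$, as the guess predicts.

**Test 3: symmetric spaces.** Section 2 shows that arithmetic real hyperbolic manifolds satisfy (i), and so do arithmetic complex hyperbolic ones, where $-4\le K\le-1$ with both values attained. So for lifts over $M$ the guess "constant curvature" would fail without *strict* pinching, and the proof must use strictness somewhere.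

Here is what will be proved.

**Theorem 1.** Let $n\ge3$ and let $(M^n,g)$ be closed with $-4<K\le-1$. If there are infinitely many centralizer elements (mod the flow) of finite covers of $M$ which are not lifts over $M$, then $(M,g)$ is homothetic to a real hyperbolic manifold.

By the remark on the two notions of lift, the answer to the Question is **yes**.

**Theorem 2.** For $(M^n,g)$ closed, $-4<K\le-1$, $n\ge3$: (i) holds iff $(M,g)$ is homothetic to an arithmetic real hyperbolic manifold.

**Theorem 3.** Let $(M^n,g)$ be closed, negatively curved, $n\ge3$, $n\ne16$, with $C^1$ Anosov splitting. Then (i) holds iff $(M,g)$ is homothetic to an arithmetic rank one locally symmetric manifold. In particular, for lifts over $M$, strictness of the pinching in Theorem 1 cannot be dropped: arithmetic compact complex hyperbolic manifolds with $-4\le K\le-1$ satisfy (i).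

In Theorems 2 and 3 the implication from (i) holds a fortiori for the notion of lift in the Question; the converse implications are claimed only for lifts over $M$.

Some terms. The *Anosov splitting* is $T(SM)=E^s\oplus\mathbb RX_g\oplus E^u$, where $E^s$ is contracted by $d\varphi_t$ as $t\to+\infty$ and $E^u$ as $t\to-\infty$; it is $C^1$ if $E^s,E^u$ are $C^1$ subbundles. A lattice $\Delta$ in a connected simple Lie group $S$ is *arithmetic* if there are a semisimple algebraic $\mathbb Q$-group $\mathbf G$ and a surjective homomorphism $\mathbf G(\mathbb R)^0\to S$ with compact kernel for which the image of $\mathbf G(\mathbb Z)\cap\mathbf G(\mathbb R)^0$ is commensurable with $\Delta$. A locally symmetric manifold with universal cover $X$ and fundamental group $\Gamma$ is arithmetic if $\Gamma\cap\operatorname{Isom}(X)^0$ is arithmetic. This depends only on the commensurability class.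

**Definition (commensurator).** For $\Gamma\le G$, $\operatorname{Comm}_G(\Gamma)$ is the group of $f\in G$ such that $\Gamma\cap f\Gamma f^{-1}$ has finite index in both $\Gamma$ and $f\Gamma f^{-1}$.

*Example.* Let $\Gamma=PSL_2(\mathbb Z)$ and $q=\operatorname{diag}(\sqrt2,1/\sqrt2)$. Then $q\begin{pmatrix}a&b\\c&d\end{pmatrix}q^{-1}=\begin{pmatrix}a&2b\\c/2&d\end{pmatrix}$, so $\Gamma\cap q\Gamma q^{-1}$ consists of the integral matrices with even upper right entry. It has index $3$ in $\Gamma$, and likewise in $q\Gamma q^{-1}$, so $q\in\operatorname{Comm}(\Gamma)$. With $\gamma_0=\begin{pmatrix}1&1\\1&2\end{pmatrix}$, the element $f=q\gamma_0q^{-1}=\begin{pmatrix}1&2\\1/2&2\end{pmatrix}$ is not in $\Gamma$, but it normalizes a finite index subgroup of $\Gamma$, namely the core (largest normal subgroup) of $\Gamma\cap q\Gamma q^{-1}$ in $q\Gamma q^{-1}$. This example has noncompact quotient and dimension two, but the mechanism is the one we now use.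

## 2. Arithmetic locally symmetric manifolds have infinitely many non-lifts over $M$

We use Margulis' commensurator theorem (Margulis, *Discrete Subgroups of Semisimple Lie Groups*, Ch. IX; Zimmer, *Ergodic Theory and Semisimple Groups*, §6.2) in this form: for a lattice $\Delta$ in a connected, centerless, noncompact simple Lie group $S$, if $\Delta$ is arithmetic then $\operatorname{Comm}_S(\Delta)$ is dense in $S$; otherwise $[\operatorname{Comm}_S(\Delta):\Delta]<\infty$.

**Proposition 4.** If $(M^n,g)$, $n\ge3$, is homothetic to a closed arithmetic rank one locally symmetric manifold, then (i) holds.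

*Proof.* Rescaling does not affect (i), so let $\widetilde M=X$ be the symmetric space, $S=\operatorname{Isom}(X)^0$, and $\Gamma_S=\Gamma\cap S$, of finite index in $\Gamma$ and arithmetic.

**Step 1: encode isometric symmetries as cosets.** Let $\mathcal E$ be the set of $f\in\operatorname{Isom}(X)$ that normalize some finite index subgroup of $\Gamma$. If $f$ normalizes $\Lambda$, then $df$ induces a centralizer element $\psi$ of $S(X/\Lambda)$. Suppose $\psi$ is a lift over $M$, via $\Lambda\subsetneq\Lambda'\le\Gamma$. (Composing with the flow does not change whether this holds.) A lift to $SX$ of the element on $S(X/\Lambda')$ may be chosen to cover $\psi$, so it is $d(f\lambda)$ with $\lambda\in\Lambda$, and $f\lambda$ normalizes $\Lambda'$. As $\lambda\in\Lambda'$, $f$ normalizes $\Lambda'$. Conversely, if $f$ normalizes such a $\Lambda'$, then $\psi$ is a lift over $M$. Finally, if $f_1,f_2$ give the same element on $S(X/\Lambda)$ mod the flow, then $df_1=\varphi_s\,d(f_2\lambda)$ for some $s$ and $\lambda\in\Lambda$. Hence $f_1=f_2\lambda$ on $\partial X$, and so $f_1=f_2\lambda$, because an isometry of $X$ is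 determined by its action on $\partial X$.

**Step 2: finitely many non-lifts would make $\mathcal E$ small.** Suppose only finitely many elements are not lifts over $M$. Since conjugacy classes of finite index subgroups of $\Gamma$ are finite, the non-lifts of the kind in Step 1 correspond to finitely many pairs $(\Lambda_j,f_j\Lambda_j)$. Given $f\in\mathcal E$ normalizing $\Lambda$, enlarge $\Lambda$ inside $\Gamma$ as long as possible subject to being normalized by $f$; this stops because $[\Gamma:\Lambda]<\infty$. By Step 1 the final pair is not a lift over $M$. So $\mathcal E\subset\bigcup_jf_j\Lambda_j$, a closed discrete subset of $\operatorname{Isom}(X)$.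

**Step 3: density of the commensurator makes $\mathcal E$ large.** Fix $1\ne\gamma_0\in\Gamma_S$ and let $q\in\operatorname{Comm}_S(\Gamma_S)$. The core of $\Gamma_S\cap q\Gamma_Sq^{-1}$ in $q\Gamma_Sq^{-1}$ has finite index in $q\Gamma_Sq^{-1}$, hence in $\Gamma_S\cap q\Gamma_Sq^{-1}$, hence in $\Gamma_S$ and in $\Gamma$. It is normalized by $q\gamma_0q^{-1}\in q\Gamma_Sq^{-1}$. So $q\gamma_0q^{-1}\in\mathcal E$. By density of $\operatorname{Comm}_S(\Gamma_S)$ these elements are dense in the $S$-conjugacy class of $\gamma_0$, which therefore lies in the closed discrete set of Step 2. But this class is connected, as $S$ is, and has more than one point, as $S$ is centerless. This is a contradiction. $\square$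

This is one half of Theorems 2 and 3. For the last sentence of Theorem 3: torsion-free uniform arithmetic lattices exist in $PU(m,1)$ for all $m\ge2$ (Borel). For $m\ne8$ their quotients, normalized to $-4\le K\le-1$, fall under Theorem 3, having smooth Anosov splitting, and they satisfy (i) by Proposition 4.

## 3. Limits of lifted flow symmetries, and the missing uniform bound

Now we go from (i) to geometry. Test 2 suggests a strategy: put all symmetries into one group of transformations of the universal cover. If that group is discrete, count. If not, a Lie group of positive dimension appears, containing $\Gamma$ as a cocompact lattice, and structure theory should give a symmetric space.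

For isometries the group is $\operatorname{Isom}(\widetilde M)$. But a centralizer element is only a diffeomorphism commuting with the flow. The sensible first try is to lift each one to $\widetilde\psi_k:Y\to Y$, extract limits of $\widetilde\psi_k$, and look for a one-parameter group of flow-commuting diffeomorphisms. This stops at once. Each $\widetilde\psi_k$ is bi-Lipschitz, but its constant comes from compactness of its own $SN_k$ and may depend on $k$. Nothing in the definition bounds the constants, so no limit is available. Even a uniform limit need not be differentiable, so the group we want is neither evidently locally compact nor evidently Lie.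

The way past this is to act on the sphere $\partial$ instead of on $Y$. The action preserves a continuous four-point function $B$, a cross-ratio, built from the flow and its strong foliations. Take *all* homeomorphisms of $\partial$ preserving $B$. This group is closed by definition. Equicontinuity will come from a metric on $\partial$ whose metric cross-ratio is $e^{-B/2}$. Differentiability will come from the fact that $B$ itself is $C^1$, which is where $C^1$ regularity of the Anosov splitting enters.

**Standing assumptions for Sections 4–10:** $M^n$ is closed, $n\ge3$, $K\le-1$, and $E^s,E^u$ are $C^1$. If $-4<K\le-1$, the last property is the theorem of Hirsch–Pugh (*Smoothness of horocycle foliations*, J. Diff. Geom. 10 (1975)). Compact rank one locally symmetric spaces satisfy it too: their splitting is smooth.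

## 4. Hopf coordinates and the cross-ratio

Put $\partial^2=\{(\eta,\xi)\in\partial\times\partial:\eta\ne\xi\}$ and $b_\xi(x,y)=\lim_{z\to\xi}(d(x,z)-d(y,z))$. Fix $o\in\widetilde M$. For $v\in Y$ with footpoint $x$ and endpoints $v^\pm$ put $t(v)=b_{v^+}(o,x)$. Then $v\mapsto(v^-,v^+,t(v))$ is a homeomorphism $Y\cong\partial^2\times\mathbb R$ in which $\varphi_s$ is $t\mapsto t+s$. Put
$$b(\eta,\xi)=b_\eta(o,x)+b_\xi(o,x),\qquad x\text{ on the geodesic }(\eta,\xi).$$
This does not depend on $x$, is twice the Gromov product $(\eta|\xi)_o$, is continuous, symmetric and nonnegative on $\partial^2$, and tends to $\infty$ as $\xi\to\eta$. Strong stable leaves are the sets $\{\xi\text{ and }t\text{ constant}\}$. Since $b_\eta(o,x)=b(\eta,\xi)-t$, strong unstable leaves are the sets $\{\eta\text{ and }b(\eta,\xi)-t\text{ constant}\}$.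

**Definition (cross-ratio).** For $\{\eta,\eta'\}\cap\{\xi,\xi'\}=\emptyset$,
$$B(\eta,\eta';\xi,\xi')=b(\eta,\xi)+b(\eta',\xi')-b(\eta',\xi)-b(\eta,\xi').\tag{1}$$

$B$ is continuous, additive and antisymmetric in each pair (additive means $B(\eta,\eta';\xi,\xi'')=B(\eta,\eta';\xi,\xi')+B(\eta,\eta';\xi',\xi'')$, and likewise in the first pair), and $B(\eta,\eta';\xi,\xi')=B(\xi,\xi';\eta,\eta')$.

**Dynamical meaning.** Start at $v=(\eta,\xi,t_0)$. Move along a strong stable leaf to $(\eta',\xi)$: $t$ stays $t_0$. Move along a strong unstable leaf to $(\eta',\xi')$: $t$ becomes $t_1=t_0+b(\eta',\xi')-b(\eta',\xi)$. Move along a strong stable leaf to $(\eta,\xi')$: $t$ stays $t_1$. Move along a strong unstable leaf back to $(\eta,\xi)$: $t$ becomes $t_1+b(\eta,\xi)-b(\eta,\xi')$. So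
$$\text{one arrives at }\varphi_{B(\eta,\eta';\xi,\xi')}(v),\tag{2}$$
and $B$ is determined by the flow and the two strong foliations.

**Isometries and periods.** For an isometry $f$ of $\widetilde M$ we have $b_{f\eta}(o,fx)=b_\eta(f^{-1}o,x)=b_\eta(f^{-1}o,o)+b_\eta(o,x)$, so
$$b(f\eta_1,f\eta_2)=b(\eta_1,\eta_2)+b_{\eta_1}(f^{-1}o,o)+b_{\eta_2}(f^{-1}o,o).\tag{3}$$
In (1) the extra terms cancel, so $B$ is invariant under isometries, in particular under $\Gamma$. The same cancellation shows that $B$ does not depend on $o$. If $f$ translates by $t$ along the geodesic $(\eta,\eta')$ toward $\eta'$, take $o$ on this axis. Using $f\eta=\eta$, $f\eta'=\eta'$ and (3),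
$$B(\eta,\eta';\xi,f\xi)=b_{\eta'}(f^{-1}o,o)-b_\eta(f^{-1}o,o)=t-(-t)=2t\qquad(\xi\ne\eta,\eta').\tag{4}$$

*Example: real hyperbolic space.* In the ball model of $\mathbb H^n$ with $o=0$, $e^{-b/2}=\frac12|\eta-\xi|$. Hence $e^{-B/2}$ is the Euclidean cross-ratio $\frac{|\eta-\xi||\eta'-\xi'|}{|\eta'-\xi||\eta-\xi'|}$, which takes the same form in the upper half space model. With $\eta=0,\eta'=\infty$ there, $B(0,\infty;\xi,\xi')=2\log(|\xi'|/|\xi|)$. The dilation $f(\xi)=e^t\xi$ gives $B(0,\infty;\xi,f\xi)=2t$, as in (4). For fixed $\eta$, the differential of $B(\eta,\infty;\xi,\xi')$ in $\xi'$ is $2\sum_j(\xi'-\eta)_j\,d\xi'_j/|\xi'-\eta|^2$. As $\eta$ varies these covectors span. The next section proves this for $M$.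

## 5. Differentiating the cross-ratio

**Step 1: two smooth families of submanifolds in the space of geodesics.** Let $\pi:Y\to\mathcal G=Y/\mathbb R$ be the quotient by the free proper flow, a smooth manifold homeomorphic to $\partial^2$. The canonical contact form $\alpha$ is flow-invariant, $\alpha(X_g)=1$, $\ker\alpha=E^s\oplus E^u$, and $d\alpha=\pi^*\omega$ with $\omega$ symplectic. For $u,w\in E^s$, $d\alpha(u,w)=d\alpha(d\varphi_tu,d\varphi_tw)\to0$ as $t\to\infty$. So $d\alpha$ vanishes on $E^s$, and likewise on $E^u$. Put
$$L^+_\xi=\{(\eta,\xi):\eta\ne\xi\},\qquad L^-_\eta=\{(\eta,\xi):\xi\ne\eta\}.$$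
A strong stable leaf $W^s(v)$ is an injectively immersed $\mathbb R^{n-1}$. By Hopf coordinates it maps bijectively and continuously to $L^+_{v^+}\cong\partial\setminus\{v^+\}\cong\mathbb R^{n-1}$, hence homeomorphically by invariance of domain. Since $E^s$ is transverse to $X_g$, this map into $\mathcal G$ is an immersion. So $L^+_\xi$, and similarly $L^-_\eta$, are smooth embedded submanifolds, diffeomorphic images of $W^s$, $W^u$. They are tangent to $d\pi(E^s)$, $d\pi(E^u)$. These distributions on $\mathcal G$ are well defined by flow invariance, and they are $C^1$, as one sees using local smooth sections of $\pi$.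

**Step 2: the families are $C^1$ foliations.** Near $(\eta_0,\xi_0)$ choose smooth coordinates $(x,y)$ on $\mathcal G$ in which $\{x=0\}$ is a piece of $L^-_{\eta_0}$ and $d\pi(E^s)$ is spanned by $\partial_{x_i}+\sum_jf_{ij}(x,y)\partial_{y_j}$ with $f_{ij}\in C^1$. For small $x$ and $y_0$ let $s\mapsto u(sx,y_0)$, $s\in[0,1]$, solve
$$\frac{du_j}{ds}=\sum_ix_if_{ij}(sx,u),\qquad u(0,y_0)=y_0.$$
Then $u$ is $C^1$ in $(x,y_0)$. The curve $s\mapsto(sx,u(sx,y_0))$ is tangent to the distribution. Through each of its points passes some $L^+_\xi$, locally a graph over the $x$-space, and the lift of the segment to this graph solves the same ODE. By uniqueness the curve stays in it locally. So $\xi$ is locally constant along the curve, hence constant, and the graph of $u(\cdot,y_0)$ lies in the leaf $L^+_\xi$ through $(0,y_0)$. The map $(x,y_0)\mapsto(x,u(x,y_0))$ is $C^1$ with invertible differential at $0$, so it is a $C^1$ chart. Different $y_0$ lie on different leaves, because each $L^+_\xi$ meets $L^-_{\eta_0}$ at most once. So $\mathcal F^+=\{L^+_\xi\}$ is a $C^1$ foliation, and similarly $\mathcal F^-=\{L^-_\eta\}$. They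 are transverse, and Lagrangian for $\omega$.

**Step 3: $\partial$ is a $C^1$ manifold and $\mathcal G\cong\partial^2$ is a $C^1$ diffeomorphism.** Give $\partial\setminus\{\eta\}$ the structure of $L^-_\eta$ via $(\eta,\xi)\mapsto\xi$. For $\xi\ne\eta,\eta'$, the transition map $(\eta,\xi)\mapsto(\eta',\xi)$ from $L^-_\eta$ to $L^-_{\eta'}$ is, near each point, the holonomy of $\mathcal F^+$ along a path in the connected leaf $L^+_\xi$. Indeed holonomy takes a point to a point of $L^-_{\eta'}$ on the same leaf, and each leaf meets $L^-_{\eta'}$ at most once. Holonomy of a $C^1$ foliation is $C^1$. So $\partial$ is a compact $C^1$ manifold. The smooth flip $v\mapsto-v$ induces $(\eta,\xi)\mapsto(\xi,\eta)$ on $\mathcal G$ and maps $L^-_\eta$ to $L^+_\eta$, so using the $L^+_\xi$ gives the same structure. In the chart of Step 2 the projection $p_+:(\eta,\xi)\mapsto\xi$ is $(x,y_0)\mapsto y_0$ followed by the chart $L^-_{\eta_0}\to\partial$. So $p_+$ is a $C^1$ submersion with kernel $T\mathcal F^+$, and similarly $p_-:(\eta,\xi)\mapsto\eta$ with kernel $T\mathcal F^-$. As $T\mathcal F^+\cap T\mathcal F^-=0$, the bijection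 $(p_-,p_+):\mathcal G\to\partial^2$ is a $C^1$ diffeomorphism. Since $\omega$ vanishes on both foliations, in local product coordinates
$$\omega=\sum a_{ij}(\eta,\xi)\,d\eta_i\wedge d\xi_j,\qquad(a_{ij})\text{ continuous and invertible.}$$

**Step 4: $B$ is an integral of $\omega$.** Let $\eta(s),\xi(t)$, $s,t\in[0,1]$, be $C^1$ curves in $\partial$ with disjoint images, and $f(s,t)=(\eta(s),\xi(t))\in\mathcal G$, a $C^1$ map. Trivialize the principal $\mathbb R$-bundle $Y=\mathcal G\times\mathbb R$ smoothly, with fibre coordinate $\tau$. Then $\alpha=d\tau+\pi^*\theta$ with $\theta$ smooth and $d\theta=\omega$. Strong leaves are tangent to $\ker\alpha$, so along them $d\tau=-\pi^*\theta$. The path in (2) projects to the boundary of the square, run in the positive sense: $s$ from $0$ to $1$ at $t=0$, then $t$ from $0$ to $1$ at $s=1$, and so on. So the displacement is $-\int_{\partial[0,1]^2}f^*\theta$. Stokes' formula holds for smooth maps of the square, and for the $C^1$ map $f$ by $C^1$ approximation, both sides being continuous in the $C^1$ topology. Hence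
$$B(\eta(0),\eta(1);\xi(0),\xi(1))=-\int_{[0,1]^2}f^*\omega.\tag{5}$$

**Lemma 5.** The function $\xi'\mapsto B(\eta,\eta';\xi,\xi')$ is $C^1$ on $\partial\setminus\{\eta,\eta'\}$. Its differential $\Theta_{\eta,\eta'}(\xi')$ does not depend on $\xi$ and is continuous in $(\eta,\eta',\xi')$. For each $\xi'$ the covectors $\Theta_{\eta,\eta'}(\xi')$ span $T^*_{\xi'}\partial$.

*Proof.* By additivity a change of $\xi$ changes the function by a constant, so we may take $\xi$ near $\xi'$. Let $\eta,\eta'$ lie in a coordinate cube $U$ and $\xi'$ in a disjoint coordinate cube $V$. Additivity and (5), applied to straight segments from $\eta$ to $\eta'$ and from $\xi'$ to $\xi'+\epsilon e_j$, give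
$$\partial_{\xi'_j}B=-\int_0^1\sum_ia_{ij}(\eta+s(\eta'-\eta),\xi')\,(\eta'-\eta)_i\,ds,\tag{6}$$
which is continuous in all variables. In general, join $\eta$ to $\eta'$ by a path in the connected set $\partial\setminus\{\xi'\}$ and cover it by finitely many coordinate cubes whose closures miss $\xi'$. Take a cube $V\ni\xi'$ disjoint from them, and fix points $\eta_1,\dots,\eta_m$ on the path so that consecutive points of $\eta,\eta_1,\dots,\eta_m,\eta'$ lie in a common cube. Additivity in the first pair writes $B$ as a sum of terms of the previous kind; the endpoints and $\xi'$ may still vary a little, which gives continuity. For spanning, put $\eta'=\eta+\tau e_i$ in (6): $\Theta_{\eta,\eta'}(\xi')/\tau\to-\sum_ja_{ij}(\eta,\xi')\,d\xi_j$ as $\tau\to0$. For $i=1,\dots,n-1$ these limits form a basis, hence so do the $\Theta$'s for small $\tau$. $\square$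

## 6. The group of cross-ratio preserving homeomorphisms

Let $G$ be the group of homeomorphisms of $\partial$ preserving $B$, with the uniform topology. It is a closed subgroup of $\operatorname{Homeo}(\partial)$ and contains $\Gamma$, which acts faithfully because a nontrivial $\gamma\in\Gamma$ has exactly two fixed points on $\partial$. For $\widetilde M=\mathbb H^n$ this is, by the example in Section 4, the group of homeomorphisms preserving the Euclidean cross-ratio.

**Lemma 6.** Every $f\in G$ is a $C^1$ diffeomorphism, and $(f,\xi)\mapsto D_\xi f$ is continuous on $G\times\partial$.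

*Proof.* The point is to use values of $B$ as coordinates. Let $f_0\in G$, $\xi_0\in\partial$. By Lemma 5 choose pairs $(\eta_i,\eta_i')$, $1\le i\le n-1$, with $\Theta_{\eta_i,\eta_i'}(f_0\xi_0)$ a basis. Then $\Phi=(B(\eta_i,\eta_i';f_0\xi_0,\cdot))_i$ is a $C^1$ chart near $f_0\xi_0$. For $f\in G$ near $f_0$ and $\xi$ near $\xi_0$, additivity and invariance give
$$\Phi(f\xi)-\Phi(f\xi_0)=\big(B(\eta_i,\eta_i';f\xi_0,f\xi)\big)_i=\big(B(f^{-1}\eta_i,f^{-1}\eta_i';\xi_0,\xi)\big)_i,$$
which is $C^1$ in $\xi$. So $f$ is $C^1$ near $\xi_0$, and
$$\Theta_{\eta_i,\eta_i'}(f\xi)\circ D_\xi f=\Theta_{f^{-1}\eta_i,f^{-1}\eta_i'}(\xi),\qquad1\le i\le n-1.\tag{7}$$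
The covectors on the left form a basis and everything depends continuously on $(f,\xi)$, so (7) determines $D_\xi f$ continuously. The same applies to $f^{-1}$. $\square$

**Lemma 7.** $G$ is locally compact. $\Gamma$ is a discrete subgroup of $G$, and $G=\Gamma C$ with $C$ compact.

*Proof.* **Step 1: every $f\in G$ is conformal for a metric.** Since $\widetilde M$ is CAT$(-1)$, $d=e^{-b/2}$ (and $0$ on the diagonal) is a metric on $\partial$ inducing its topology (Bourdon, *Structure conforme au bord et flot géodésique d'un CAT(−1)-espace*, 1995), and $d\le1$. Every $f\in G$ preserves $\frac{d(\eta,\xi)d(\eta',\xi')}{d(\eta',\xi)d(\eta,\xi')}=e^{-B/2}$. For distinct $\xi,\eta,\zeta$ put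
$$\lambda_f(\xi)=\frac{d(f\xi,f\eta)\,d(f\xi,f\zeta)}{d(f\eta,f\zeta)}\cdot\frac{d(\eta,\zeta)}{d(\xi,\eta)\,d(\xi,\zeta)}.$$
Replacing $\eta$ by $\eta'$ divides this by the ratio of $\frac{d(f\xi,f\eta')d(f\zeta,f\eta)}{d(f\zeta,f\eta')d(f\xi,f\eta)}$ to the same expression without $f$, which is $1$. The expression is symmetric in $\eta,\zeta$. So $\lambda_f(\xi)$ depends only on $\xi$. Multiplying $\lambda_f(\xi)$, computed with $\eta,\zeta$, by $\lambda_f(\eta)$, computed with $\xi,\zeta$, gives
$$d(f\xi,f\eta)^2=\lambda_f(\xi)\,\lambda_f(\eta)\,d(\xi,\eta)^2.\tag{8}$$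

**Step 2: equicontinuity, so $G$ is locally compact and acts properly on triples.** Let $T$ be the space of triples of distinct points and $T_\varepsilon\subset T$ the compact set of triples with mutual distances $\ge\varepsilon$. Suppose $\tau\in T_\varepsilon$ and $f\tau\in T_\varepsilon$. For any $\xi$, two points $\eta,\zeta$ of $\tau$ are at distance $\ge\varepsilon/2$ from $\xi$, and they give $\lambda_f(\xi)\le\varepsilon^{-1}(\varepsilon/2)^{-2}=4\varepsilon^{-3}$. By (8) $f$ is $4\varepsilon^{-3}$-Lipschitz. Likewise so is $f^{-1}$. By Arzelà–Ascoli, $\{f\in G:fT_\varepsilon\cap T_\varepsilon\ne\emptyset\}$ is compact. For small $\varepsilon$ the set $T_\varepsilon$ has interior, so this compact set contains a neighborhood of $1$. Every compact subset of $T$ lies in some $T_\varepsilon$, so the action on $T$ is proper.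

**Step 3: $\Gamma$ is discrete and cocompact.** Send $(x,y,z)\in T$ to the vector of the geodesic $(x,y)$ at the projection of $z$ to it. This map $T\to Y$ is continuous and $\Gamma$-equivariant. It is proper: if the images stay in a compact set, then $(x,y)$ stays in a compact subset of $\partial^2$, and $z$ stays away from $x$ and $y$, since otherwise the projection would escape along the geodesic. As $\Gamma$ acts properly discontinuously and cocompactly on $Y$, it does so on $T$. If $\gamma_k\to1$ in $G$, then $\gamma_k\tau\to\tau$ for $\tau\in T$, so only finitely many elements occur among the $\gamma_k$, and by faithfulness $\gamma_k=1$ eventually. So $\Gamma$ is discrete. Choose $\varepsilon$ with $T=\Gamma T_\varepsilon$ and $\tau_0\in T_\varepsilon$. For $f\in G$ some $\gamma^{-1}f\tau_0\in T_\varepsilon$, so $G=\Gamma C$ with $C=\{f:f\tau_0\in T_\varepsilon\}$ compact by Step 2. $\square$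

**Dynamics on $\partial$.** We need three facts.

First, finite index subgroups of $\Gamma$ are fundamental groups of closed negatively curved manifolds, so they act minimally on $\partial$ (every orbit is dense).

Second, let $\gamma_k\in\Gamma$ with $\gamma_ko\to b$ and $\gamma_k^{-1}o\to a$ in $\partial$. For $w$ in a compact subset of $\partial\setminus\{a\}$, $(w|\gamma_k^{-1}o)_o$ is bounded. Adding the definitions of the two Gromov products gives $(\gamma_kw|\gamma_ko)_o=d(o,\gamma_ko)-(w|\gamma_k^{-1}o)_o\to\infty$. So $\gamma_kw\to b$ uniformly. If $f_k\to\infty$ in $G$ (that is, leaves every compact set), write $f_k=\gamma_kc_k$ with $c_k\in C$ converging along a subsequence to some $c$; then $\gamma_k\to\infty$ in $\Gamma$. Replacing $a$ by $c^{-1}a$, we get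
$$\text{if }f_k\to\infty\text{ in }G\text{, a subsequence has }f_k\to b\text{ locally uniformly on }\partial\setminus\{a\},\ \text{for some }a,b\in\partial.\tag{9}$$

Third, for every finite index $\Gamma_1\le\Gamma$ and $x\in\partial$,
$$\text{there are }\gamma_k\in\Gamma_1\text{ and }a\ne b\text{ with }\gamma_kx\to a\text{ and }\gamma_kw\to b\text{ for all }w\ne x.\tag{10}$$
Indeed, let $r$ be the ray from $o$ to $x$, and let $\gamma_k\in\Gamma_1$ move $r(k)$ into a fixed compact set. Then $\gamma_k^{-1}o$ stays at bounded distance from $r(k)$, so $\gamma_k^{-1}o\to x$. After passing to a subsequence $\gamma_kx\to a$, $\gamma_ko\to b$, and $\gamma_kw\to b$ for $w\ne x$ by the second fact. The rays $\gamma_kr$ from $\gamma_ko$ to $\gamma_kx$ meet a fixed compact set, so they subconverge to a geodesic from $b$ to $a$, and $a\ne b$.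

**Lemma 8.** Let $\Gamma_1\le\Gamma$ have finite index.
(a) A closed amenable subgroup $A\le G$ normalized by $\Gamma_1$ is trivial.
(b) If $T\le G$ is closed and noncompact, and $Z\le G$ centralizes $T$ and is normalized by $\Gamma_1$, then $Z=1$.

*Proof.* (a) *$A$ compact.* Suppose $\kappa\in A$ and $\kappa x\ne x$. Take $\gamma_k,a,b$ as in (10). After a subsequence $\kappa_k=\gamma_k\kappa\gamma_k^{-1}\to\kappa'\in A$. On one hand $\gamma_k\kappa x\to b$, as $\kappa x\ne x$; on the other $\gamma_k\kappa x=\kappa_k\gamma_kx\to\kappa'a$. For $z\notin\{x,\kappa^{-1}x\}$, $\gamma_k\kappa z\to b$ and $\gamma_k\kappa z=\kappa_k\gamma_kz\to\kappa'b$. So $\kappa'a=b=\kappa'b$, contradicting $a\ne b$.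

*$A$ noncompact.* $A$ preserves a probability measure $\mu$ on $\partial$. Take $a_k\to\infty$ in $A$ and $a,b$ as in (9), with $a_ka\to c$ after a subsequence. Then $\mu=a_{k*}\mu\to\mu(\partial\setminus\{a\})\delta_b+\mu(\{a\})\delta_c$. So $\operatorname{supp}\mu$ is an $A$-invariant set of at most two points, and $\{x:|Ax|\le2\}$ is nonempty. This set is closed, since if $a_1x,a_2x,a_3x$ are distinct, so are $a_1y,a_2y,a_3y$ for $y$ near $x$. It is $\Gamma_1$-invariant, since $\Gamma_1$ normalizes $A$. By minimality it is $\partial$. For $x\ne a$, $a_kx\to b$ inside the finite orbit $Ax$, so $b\in Ax$ and $x\in Ab$. Thus $\partial\subset Ab\cup\{a\}$ is finite, a contradiction.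

(b) Take $s_k\to\infty$ in $T$ and $a,b$ as in (9). For $z\in Z$ and $x\notin\{a,z^{-1}a\}$ we have $s_kzx\to b$ and $s_kzx=zs_kx\to zb$, so $zb=b$. Hence the common fixed point set of $Z$ is nonempty; it is closed and $\Gamma_1$-invariant, so it is $\partial$. $\square$

**Lemma 9.** $G$ is a Lie group.

*Proof.* By the theorem of Gleason and Yamabe, a locally compact group without small subgroups is Lie. The closure of a subgroup lying in a compact neighborhood is a compact subgroup, so it suffices to find a neighborhood of $1$ containing no nontrivial compact subgroup. Give the $C^1$ manifold $\partial$ a compatible smooth structure (Whitney), embed it smoothly in some $\mathbb R^N$, and let $r$ be a smooth retraction of a neighborhood onto $\partial$. By Lemma 6 and compactness of $\partial$, all $f$ in a small neighborhood $\mathcal U$ of $1$ are uniformly $C^1$-close to the identity. Let $\mathcal K\subset\mathcal U$ be a compact subgroup with Haar probability measure. The map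
$$A(x)=r\Big(\int_{\mathcal K}\kappa(x)\,d\kappa\Big)$$
is $C^1$, because $D_x\kappa$ is jointly continuous, and $C^1$-close to the identity. Hence it is injective if $\mathcal U$ is small. But $A(\kappa x)=A(x)$ by invariance of Haar measure. So $\kappa x=x$ for all $\kappa\in\mathcal K$ and all $x$, that is, $\mathcal K=1$. $\square$

## 7. Centralizer elements in the commensurator; the discrete case

**Step 1: from flow symmetries of $Y$ to $G$.** Let $\widehat C$ be the group of homeomorphisms of $Y$ that commute with $\varphi_t$ and map strong stable leaves to strong stable leaves and strong unstable leaves to strong unstable leaves.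

**Lemma 10.** There is a natural homomorphism $\widehat C\to G$ with kernel $\{\varphi_s:s\in\mathbb R\}$. The group $\Gamma\subset\widehat C$ maps to $\Gamma\subset G$ identically.

*Proof.* $\Psi\in\widehat C$ induces a homeomorphism of $\mathcal G=\partial^2$ that permutes the fibres of both projections. So it has the form $(\eta,\xi)\mapsto(f_-\eta,f_+\xi)$ with homeomorphisms $f_\pm$ of $\partial$ and $f_+(\xi)\ne f_-(\eta)$ for $\xi\ne\eta$. Thus $f_+(\xi)\notin f_-(\partial\setminus\{\xi\})=\partial\setminus\{f_-(\xi)\}$, that is, $f_+=f_-=:f$. By (2) $f$ preserves $B$. If $f=\mathrm{id}$, then $\Psi(v)=\varphi_\tau(v)$ with $\tau$ a function on $\mathcal G$. If $v,w$ lie in one strong stable leaf, then $t(v)=t(w)$, and since $\Psi v,\Psi w$ lie in one strong stable leaf, $t(v)+\tau=t(w)+\tau$ with the respective values of $\tau$. So $\tau$ is constant on leaves of $\mathcal F^+$. The same argument with $b-t$ in place of $t$ shows that it is constant on leaves of $\mathcal F^-$. Any two points of $\partial^2$ are joined by finitely many moves along such leaves, so $\tau$ is constant. Conversely, each $\varphi_s$ is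 in $\widehat C$ and acts trivially on $\partial$. $\square$

**Step 2: lifting.** Since $n\ge3$, $Y$ is simply connected. A centralizer element $\psi$ of $SN=Y/\Lambda$ lifts to a diffeomorphism $\widetilde\psi:Y\to Y$, unique up to $\Lambda$, which normalizes $\Lambda$. It commutes with the flow: $\widetilde\psi\varphi_t$ and $\varphi_t\widetilde\psi$ lift the same map, depend continuously on $t$, and agree at $t=0$. As $SN$ is compact, $\widetilde\psi$ is bi-Lipschitz. Since $w$ is in the strong stable leaf of $v$ iff $d(\varphi_tv,\varphi_tw)\to0$ as $t\to+\infty$, and similarly for unstable leaves, $\widetilde\psi\in\widehat C$. Let $f\in G$ be its image. Then $f\Lambda f^{-1}=\Lambda$, so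
$$f\in H:=\operatorname{Comm}_G(\Gamma).$$

**Proposition 11.** If $H$ is discrete, only finitely many centralizer elements (mod the flow) are not lifts over $M$.

*Proof.* This is Test 2 of Section 1 with $H$ in place of $\operatorname{Isom}(\widetilde M)$; the new point is to bring the symmetry back from $\partial$ to $Y$.

We have $\Gamma\subset H\subset\Gamma C$, and $H\cap C$ is finite, because a discrete subgroup is closed. So $H=\Gamma(H\cap C)$, $[H:\Gamma]<\infty$, and $\Gamma$ has finitely many conjugates in $H$. Let $\psi$ on $Y/\Lambda$ be not a lift over $M$, with $\widetilde\psi$, $f$ as above. Put $\Gamma_f=\bigcap_{i\in\mathbb Z}f^i\Gamma f^{-i}$. This is an intersection of finitely many distinct groups commensurable with $\Gamma$. So it has finite index in $\Gamma$, is normalized by $f$, and contains $\Lambda=f^i\Lambda f^{-i}$.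

For $\gamma\in\Gamma_f$, the element $\widetilde\psi\gamma\widetilde\psi^{-1}\in\widehat C$ has image $f\gamma f^{-1}\in\Gamma_f\subset\Gamma$. By Lemma 10, $\widetilde\psi\gamma\widetilde\psi^{-1}=\varphi_{s(\gamma)}\,(f\gamma f^{-1})$, where $f\gamma f^{-1}\in\Gamma$ acts on $Y$. As the flow is central in $\widehat C$, $s:\Gamma_f\to\mathbb R$ is a homomorphism. For $\lambda\in\Lambda$, $\widetilde\psi\lambda\widetilde\psi^{-1}\in\Lambda$ and $f\lambda f^{-1}\in\Gamma$ have the same image in $G$, hence are equal, so $s(\lambda)=0$. As $[\Gamma_f:\Lambda]<\infty$ and $\mathbb R$ is torsion-free, $s=0$. So the diffeomorphism $\widetilde\psi$ normalizes $\Gamma_f$ and descends to a centralizer element of $Y/\Gamma_f$, of which $\psi$ is a lift. Since $\psi$ is not a lift over $M$, $\Lambda=\Gamma_f$.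

There are finitely many possible groups $\Gamma_f$, being intersections of members of a finite family. For each there are finitely many cosets $f\Lambda\in H/\Lambda$. The coset determines $\psi$ up to the flow: if $f_1=f_2\lambda$, then $\widetilde\psi_1$ and $\widetilde\psi_2\lambda$ have the same image in $G$, so by Lemma 10 they differ by some $\varphi_s$. $\square$

So under (i) the group $H$ is not discrete, and therefore $G$ is not discrete.

## 8. The non-discrete case: a simple group of real rank one acting on $\partial$

Assume from here to the end of Section 10 that $G$ is not discrete. By Lemma 9, $G^0\ne1$.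

**Proposition 12.** $S:=G^0$ is simple, noncompact and centerless, $[G:S]<\infty$, and $\Gamma_S:=\Gamma\cap S$ has finite index in $\Gamma$ and is a torsion-free uniform lattice in $S$. The symmetric space $X$ of $S$ has rank one, and $S=\operatorname{Isom}(X)^0$.

*Proof.* **Step 1: simplicity.** The solvable radical and the center of $G^0$ are closed, amenable and normalized by $G$, so they are trivial by Lemma 8(a). So $G^0$ is a direct product of connected simple centerless groups $S_1,\dots,S_k$. The product of the compact ones is normalized by $G$, so it is trivial by Lemma 8(a). A finite index subgroup of $\Gamma$ normalizes each $S_i$. If $k\ge2$, Lemma 8(b) with $T=S_1$, $Z=S_2$ gives $S_2=1$, a contradiction.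

**Step 2: finite index and the lattice.** By Lemma 8(b) with $T=S$, the centralizer of $S$ in $G$ is trivial. So $G$ embeds in $\operatorname{Aut}(S)$ by conjugation, and $[G:S]<\infty$ because $\operatorname{Out}(S)$ is finite. Hence $[\Gamma:\Gamma_S]<\infty$. $\Gamma_S$ is discrete, and torsion-free as $\Gamma$ is. $S$ is open in $G$, so the $S$-orbits in $G/\Gamma$ are open, hence also closed. Since $G=\Gamma C$, $G/\Gamma$ is compact, and $S/\Gamma_S$, one of these orbits, is compact.

**Step 3: rank one.** $\Gamma_S$ acts properly discontinuously and cocompactly by isometries on both $X$ and $\widetilde M$. By Švarc–Milnor, $X$ is quasi-isometric to $\widetilde M$, so it is Gromov hyperbolic, contains no flat plane, and has rank one. $S$, being simple and centerless, is $\operatorname{Isom}(X)^0$. $\square$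

Normalize $X$ so that $K_X\equiv-1$ if $X$ is real hyperbolic, and $-4\le K_X\le-1$ with both values attained otherwise.

**Proposition 13.** $\dim X=n$, and there is an $S$-equivariant homeomorphism $h:\partial X\to\partial$.

*Proof.* Let $P=\mathfrak MAN\le S$ be the stabilizer of a point of $\partial X$, with $\mathfrak M$ compact, and $\mathfrak p,\mathfrak s$ the Lie algebras of $P,S$. $P$ is amenable, closed, noncompact, with finitely many components.

**Step 1: $P^0$ fixes a point of $\partial$ whose $S$-orbit is everything.** Being amenable, $P$ preserves a probability measure on $\partial$. As in the proof of Lemma 8(a), its support is a $P$-invariant set of at most two points. So the connected group $P^0$ fixes some $p\in\partial$. The orbit $Sp$ is the image of the compact space $S/P^0$, so it is compact. It is $\Gamma_S$-invariant, so $Sp=\partial$ by minimality.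

**Step 2: the stabilizer is $P$.** Let $Q=\operatorname{Stab}_S(p)\supset P^0$. Its Lie algebra contains the minimal parabolic $\mathfrak p$, so, as the real rank is one, it is $\mathfrak p$ or $\mathfrak s$. The latter would give $Sp=\{p\}$. So it is $\mathfrak p$, $Q^0=P^0$, and $Q$ normalizes $P^0$. As $N\subset P^0$ acts transitively on the complement of its fixed point in $\partial X$, $P^0$ has exactly one fixed point in $\partial X$. So $Q$ fixes that point, and $P^0\le Q\le P$. Thus $S/Q\cong\partial\cong S^{n-1}$ (a continuous bijection from a compact space) finitely covers $S/P=\partial X$, a sphere of dimension $\dim X-1$. Hence $\dim X=n\ge3$, $\partial X$ is simply connected, and the covering is one-sheeted: $Q=P$. Both boundaries are now $S/P$, which gives $h$. $\square$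

The homeomorphism $h$ is so far only topological. To compare the metrics we must compare the cross-ratios.

## 9. Two invariant cross-ratios on one sphere

The closed manifold $X/\Gamma_S$ satisfies the standing assumptions, so Sections 4, 5 and Lemma 10 apply to it. Let $b_X,B_X,\omega_X,\varphi^X$ be the corresponding objects. Put $b'=b\circ(h\times h)$, and let $B'$ be the cross-ratio on $\partial X$ formed from $b'$ by (1). Both $B'$ and $B_X$ are $S$-invariant: $S\subset G$ preserves $B$ and $h$ is equivariant, and $S$ acts on $X$ by isometries.

**Proposition 14.** $B'=cB_X$ for some constant $c>0$.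

*Proof.* **Step 1: periods of elements of $S$ are proportional.** Let $\eta\ne\eta'$ in $\partial X$. The pointwise stabilizer of $(\eta,\eta')$ in $S$ is a conjugate of $\mathfrak M\times A$, $A\cong\mathbb R$. For $f$ in it put $\tau'(f)=B'(\eta,\eta';\xi,f\xi)$. By additivity and invariance
$$B'(\eta,\eta';\xi,f\xi)=B'(\eta,\eta';\xi,\zeta)+B'(\eta,\eta';\zeta,f\zeta)+B'(\eta,\eta';f\zeta,f\xi),$$
and the outer terms cancel, so $\tau'(f)$ does not depend on $\xi\ne\eta,\eta'$. Splitting $B'(\eta,\eta';\xi,fg\xi)$ at $g\xi$ shows that $\tau'$ is a homomorphism to $\mathbb R$. It is continuous, hence trivial on the compact group $\mathfrak M$. The same holds for $\tau_X$, defined with $B_X$, and by (4) $\tau_X(f)=2t$ if $f$ translates by $t$ toward $\eta'$. So $\tau'=c\,\tau_X$. Since $S$ is transitive on ordered pairs of distinct points and $B',B_X$ are $S$-invariant, $c$ does not depend on $(\eta,\eta')$. Therefore $D:=B'-cB_X$ satisfies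
$$D(f^-,f^+;\xi,f\xi)=0\quad\text{for all hyperbolic }f\in S,\ \xi\ne f^\pm,\tag{11}$$
where $f^+,f^-$ are the attracting and repelling fixed points. $D$ is continuous on its domain, $S$-invariant, additive in each pair, and symmetric under exchange of the pairs. With $E=b'-cb_X$, which is continuous and symmetric,
$$D(p,q;r,s)=E(p,r)+E(q,s)-E(q,r)-E(p,s).\tag{12}$$

**Step 2: what is left to show.** Equation (11) kills $D$ only on quadruples of the form $(f^-,f^+;\xi,f\xi)$. We want all quadruples. If $p=q$ or $r=s$, (12) vanishes. Otherwise $p,q,r,s$ are distinct, and there are hyperbolic $\alpha,\beta\in S$ with $(\alpha^+,\alpha^-)=(p,r)$ and $(\beta^+,\beta^-)=(q,s)$. So we must show $D(\alpha^+,\beta^+;\alpha^-,\beta^-)=0$ for hyperbolic $\alpha,\beta$ with four distinct fixed points. The idea is to apply (11) to $f_k=\alpha^k\beta^k$, which sees all four points as $k\to\infty$.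

**Step 3: the fixed points of $f_k=\alpha^k\beta^k$.** Choose small disjoint closed neighborhoods $U_{\alpha^\pm},U_{\beta^\pm}$ of the four fixed points, and write $f=f_k$. For large $k$, $\beta^k$ maps $\partial X\setminus U_{\beta^-}$ into $U_{\beta^+}$, which misses $U_{\alpha^-}$, so $\alpha^k$ maps it on into $U_{\alpha^+}$. Hence $f(\partial X\setminus U_{\beta^-})\subset U_{\alpha^+}$, and similarly $f^{-1}(\partial X\setminus U_{\alpha^+})\subset U_{\beta^-}$. Let $x\notin U_{\beta^-}\cup U_{\alpha^+}$. Then $f^mx\in U_{\alpha^+}$ and $f^{-m}x\in U_{\beta^-}$ for all $m\ge1$. So $f$ is not elliptic, since some powers $f^{m_j}$, $m_j\to\infty$, would tend to the identity. It is not parabolic, since $f^mx$ and $f^{-m}x$ would have the same limit. So $f$ is hyperbolic; as $x$ is not fixed, $f^+\in U_{\alpha^+}$ and $f^-\in U_{\beta^-}$. Shrinking the neighborhoods gives $f_k^+\to\alpha^+$, $f_k^-\to\beta^-$. Since $\alpha^{-k}f_k\alpha^k=\beta^kf_k\beta^{-k}=\beta^k\alpha^k$, exchanging the roles of $\alpha$ and $\beta$ gives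
$$\alpha^{-k}f_k^+=(\beta^k\alpha^k)^+\to\beta^+,\qquad\beta^kf_k^-=(\beta^k\alpha^k)^-\to\alpha^-.$$
Moreover $f^-\ne\beta^-$: otherwise $\beta^-=f\beta^-=\alpha^k\beta^-$, while $\alpha^k$ fixes only $\alpha^\pm$.

**Step 4: expand the period of $f_k$ and pass to the limit.** Fix a fifth point $x$, distinct from the four fixed points. As $f\beta^-=\alpha^k\beta^-$, (11) and additivity give
$$0=D(f^-,f^+;\beta^-,\alpha^k\beta^-)=D(f^-,\alpha^+;\beta^-,x)+D(f^-,\alpha^+;x,\alpha^k\beta^-)+D(\alpha^+,f^+;\beta^-,\alpha^k\beta^-).\tag{13}$$
For large $k$ all terms here and below are defined, and the limits are taken at points of the domain of $D$. Several terms degenerate (for instance $f^-\to\beta^-$), so we first move them by powers of $\alpha$ or $\beta$.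

*Third term.* Applying $\alpha^{-k}$, it equals $D(\alpha^+,\alpha^{-k}f^+;\alpha^{-k}\beta^-,\beta^-)\to D(\alpha^+,\beta^+;\alpha^-,\beta^-)$.

*Second term.* It equals $D(f^-,\alpha^-;x,\alpha^k\beta^-)+D(\alpha^-,\alpha^+;x,\alpha^kx)+D(\alpha^-,\alpha^+;\alpha^kx,\alpha^k\beta^-)$. The middle summand is $0$ by (11) for $\alpha^k$, and the last is $D(\alpha^-,\alpha^+;x,\beta^-)$ by invariance. The limit is $D(\beta^-,\alpha^-;x,\alpha^+)+D(\alpha^-,\alpha^+;x,\beta^-)$.

*First term.* By exchange of pairs it is $D(\beta^-,x;f^-,\alpha^+)=D(\beta^-,\beta^+;f^-,\beta^kf^-)+D(\beta^-,\beta^+;\beta^kf^-,\alpha^+)+D(\beta^+,x;f^-,\alpha^+)$. The first summand is $0$ by (11) for $\beta^k$ with $\xi=f^-\ne\beta^\pm$. The limit is $D(\beta^-,\beta^+;\alpha^-,\alpha^+)+D(\beta^+,x;\beta^-,\alpha^+)$.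

By (12) the five limits are
$$\begin{aligned}
D(\alpha^+,\beta^+;\alpha^-,\beta^-)&=E(\alpha^+,\alpha^-)+E(\beta^+,\beta^-)-E(\beta^+,\alpha^-)-E(\alpha^+,\beta^-),\\
D(\beta^-,\alpha^-;x,\alpha^+)&=E(\beta^-,x)+E(\alpha^-,\alpha^+)-E(\alpha^-,x)-E(\beta^-,\alpha^+),\\
D(\alpha^-,\alpha^+;x,\beta^-)&=E(\alpha^-,x)+E(\alpha^+,\beta^-)-E(\alpha^+,x)-E(\alpha^-,\beta^-),\\
D(\beta^-,\beta^+;\alpha^-,\alpha^+)&=E(\beta^-,\alpha^-)+E(\beta^+,\alpha^+)-E(\beta^+,\alpha^-)-E(\beta^-,\alpha^+),\\
D(\beta^+,x;\beta^-,\alpha^+)&=E(\beta^+,\beta^-)+E(x,\alpha^+)-E(x,\beta^-)-E(\beta^+,\alpha^+).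
\end{aligned}$$
In the sum all terms containing $x$ cancel, as do $E(\alpha^-,\beta^-)$ and $E(\alpha^+,\beta^+)$. What remains is
$$0=2\big[E(\alpha^+,\alpha^-)+E(\beta^+,\beta^-)-E(\beta^+,\alpha^-)-E(\alpha^+,\beta^-)\big]=2D(\alpha^+,\beta^+;\alpha^-,\beta^-).$$

**Step 5: $c>0$.** So $D\equiv0$ and $B'=cB_X$. Letting $\xi\to\eta$ with the other points fixed and distinct, both $B'(\eta,\eta';\xi,\xi')$ and $B_X(\eta,\eta';\xi,\xi')$ tend to $+\infty$, so $c>0$. $\square$

## 10. A conjugacy of flows, and equality of $h^n\operatorname{vol}$

Put $M'=\widetilde M/\Gamma_S$, and let $h(\cdot)$ denote volume entropy when applied to a manifold.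

**Proposition 15.** (a) $h$ is a $C^1$ diffeomorphism and $(h\times h)^*\omega=c\,\omega_X$.
(b) There is a homeomorphism $F:S(X/\Gamma_S)\to SM'$ with $F\varphi^X_t=\varphi_{ct}F$.
(c)
$$h(M')^n\operatorname{vol}(M')=h(X/\Gamma_S)^n\operatorname{vol}(X/\Gamma_S).\tag{14}$$

*Proof.* **Step 1: part (a), cross-ratios as coordinates once more.** Let $\xi_0\in\partial X$. A chart $(B(\eta_i,\eta_i';h\xi_0,\cdot))_i$ near $h\xi_0$, given by Lemma 5, composed with $h$, is $\xi\mapsto(cB_X(h^{-1}\eta_i,h^{-1}\eta_i';\xi_0,\xi))_i$. This is $C^1$ by Lemma 5 for $X$. Likewise for $h^{-1}$. By (5) the integrals of $(h\times h)^*\omega$ and $c\,\omega_X$ over all small coordinate rectangles agree. Both forms are continuous with only mixed terms $d\eta_i\wedge d\xi_j$, so they are equal.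

**Step 2: build $F$ on $SX$.** For distinct $\eta,\xi,\zeta\in\partial X$ put $e(\eta)=\frac12[E(\eta,\xi)+E(\eta,\zeta)-E(\xi,\zeta)]$. Replacing $\xi$ by $\xi'$ changes the bracket by $-D(\eta,\zeta;\xi,\xi')=0$, and the formula is symmetric in $\xi,\zeta$. So $e$ is a well defined continuous function. Computing $e(\eta)$ with $(\xi,\zeta)$ and $e(\xi)$ with $(\eta,\zeta)$ gives $E(\eta,\xi)=e(\eta)+e(\xi)$. In Hopf coordinates define
$$F:SX\to Y,\qquad F(\eta,\xi,t)=(h\eta,h\xi,ct+e(\xi)).$$
This is a homeomorphism with $F\varphi^X_t=\varphi_{ct}F$. It preserves strong stable leaves, since $ct+e(\xi)$ is constant when $\xi,t$ are. It preserves strong unstable leaves, since $b'(\eta,\xi)-(ct+e(\xi))=c(b_X(\eta,\xi)-t)+e(\eta)$.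

**Step 3: $F$ is $\Gamma_S$-equivariant.** Let $1\ne\gamma\in\Gamma_S$. The map $F^{-1}\gamma^{-1}F\gamma$ commutes with $\varphi^X$, preserves strong leaves, and induces the identity on $\partial X$. By Lemma 10 for $X$ it is $\varphi^X_{\tau(\gamma)}$ for some $\tau(\gamma)\in\mathbb R$. As $\Gamma_S$ is torsion-free and cocompact, $\gamma$ is hyperbolic on $X$ and on $\widetilde M$, with translation lengths $\ell_X(\gamma),\ell_g(\gamma)$. By equivariance $h$ maps its fixed points $\gamma_X^\pm\in\partial X$ to $\gamma^\pm\in\partial$. By (4) in both spaces,
$$2\ell_g(\gamma)=B(\gamma^-,\gamma^+;h\xi,\gamma h\xi)=cB_X(\gamma_X^-,\gamma_X^+;\xi,\gamma\xi)=2c\,\ell_X(\gamma).$$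
For $v$ on the $X$-axis of $\gamma$, $F(v)$ lies on the axis in $\widetilde M$, and $F\gamma v=F\varphi^X_{\ell_X(\gamma)}v=\varphi_{c\ell_X(\gamma)}Fv=\varphi_{\ell_g(\gamma)}Fv=\gamma Fv$. So $\varphi^X_{\tau(\gamma)}v=v$ and $\tau(\gamma)=0$. Thus $F$ is equivariant and descends, which is (b).

**Step 4: entropy and volume.** From (b), $c\,h_{top}(g)=h_{top}(X/\Gamma_S)$ for the geodesic flows of $M'$ and $X/\Gamma_S$. Volume entropy equals topological entropy of the geodesic flow (Manning 1979), so $h(M')=h(X/\Gamma_S)/c$. In a smooth trivialization $\alpha=d\tau+\pi^*\theta$ as in Section 5, $|\alpha\wedge(d\alpha)^{n-1}|=|\omega^{n-1}|\otimes d\tau$. By Fubini, changing the parameter on each orbit by a translation does not matter, so this measure is $|\omega^{n-1}|\otimes dt$ in Hopf coordinates. $F$ covers a $C^1$ diffeomorphism pulling $\omega$ back to $c\,\omega_X$ and scales the fibres by $c$. So it multiplies these measures by $c^{n-1}\cdot c=c^n$. The total mass of $SN$ is a constant depending only on $n$ times $\operatorname{vol}(N)$, so $\operatorname{vol}(M')=c^n\operatorname{vol}(X/\Gamma_S)$. Together these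 give (14). $\square$

## 11. Eigenvalue ratios at an attracting fixed point, and the proof of Theorem 1

Let $-4<K\le-1$, and assume (i). By compactness $-\beta_0^2\le K\le-1$ with $\beta_0<2$. By Section 7, $G$ is not discrete, so Propositions 12–15 apply.

**Step 1: $X$ is real hyperbolic.** This is where strictness is used a second time. Let $1\ne\gamma\in\Gamma_S$, and let $v$ be on its axis in $\widetilde M$, $\gamma v=\varphi_\ell v$. Under $W^u(v)\cong L^-_{\gamma^-}\cong\partial\setminus\{\gamma^-\}$ the action of $\gamma$ becomes $w\mapsto\varphi_{-\ell}\gamma w$. So $D_{\gamma^+}\gamma$ is conjugate to $L=D(\varphi_{-\ell}\circ\gamma)|_{E^u(v)}$. Identify $E^u(v)$ with the unstable Jacobi fields $J$ along the axis, with the Euclidean norm $|J(0)|$; this is the norm of the horizontal component, which is injective on $E^u$ and preserved by isometries. By standard comparison, $e^{-\beta_0t}|J(0)|\le|J(-t)|\le e^{-t}|J(0)|$ for $t\ge0$. So $\|L\|\le e^{-\ell}$ and $\|L^{-1}\|\le e^{\beta_0\ell}$. All eigenvalues of $D_{\gamma^+}\gamma$ have logarithms of modulus in $[-\beta_0\ell,-\ell]$, and any two of these logarithms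 have ratio at most $\beta_0<2$.

If $X$ were not real hyperbolic, do the same computation in $X$. There unstable Jacobi fields are spanned by parallel fields times $e^t$ or $e^{2t}$. Both types occur, and $\gamma$ preserves the two types and the norm. So on the two invariant subspaces the map corresponding to $L$ is a linear isometry times $e^{-\ell_X}$, respectively $e^{-2\ell_X}$, and $D_{\gamma_X^+}\gamma$ has eigenvalues with log-moduli $-\ell_X$ and $-2\ell_X$. But $h\gamma=\gamma h$, and $h$ is a $C^1$ diffeomorphism by Proposition 15(a). So the two derivatives are conjugate through $D_{\gamma_X^+}h$, and the ratio $2$ contradicts the bound $\beta_0<2$. So $X=\mathbb H^n$.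

**Step 2: entropy rigidity.** $M'$ and $\mathbb H^n/\Gamma_S$ are closed aspherical $n$-manifolds with fundamental group $\Gamma_S$. As $\Gamma_S\subset\operatorname{Isom}(\mathbb H^n)^0$, the second is orientable; hence so is the first, as orientability is detected by $H_n(\cdot;\mathbb Z)$. So there is a homotopy equivalence $M'\to\mathbb H^n/\Gamma_S$ inducing the identity of $\Gamma_S$, and its degree is $\pm1$. The theorem of Besson–Courtois–Gallot (*Entropies et rigidités des espaces localement symétriques de courbure strictement négative*, GAFA 5 (1995)) says, for $n\ge3$: for a continuous map of degree $\delta\ne0$ from a closed oriented Riemannian $n$-manifold $M'$ to a closed oriented real, complex or quaternionic hyperbolic $n$-manifold $N_0$,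
$$h(M')^n\operatorname{vol}(M')\ge|\delta|\,h(N_0)^n\operatorname{vol}(N_0),$$
with equality iff the map is homotopic to a homothetic covering. By (14) equality holds with $|\delta|=1$, so $M'$ is homothetic to $\mathbb H^n/\Gamma_S$. Thus $\widetilde M$ is homothetic to $\mathbb H^n$, and $(M,g)$ is homothetic to a real hyperbolic manifold. This proves Theorem 1 and answers the Question: **yes**. $\blacksquare$

## 12. Arithmeticity: the remaining halves of Theorems 2 and 3

The implications from arithmetic to (i), and the last sentence of Theorem 3, were proved in Section 2. Now assume (i), under the hypotheses of Theorem 2 or of Theorem 3. In the latter case rescale so that $K\le-1$.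

**Step 1: $\widetilde M$ is symmetric.** Sections 4–10 used only $n\ge3$, $K\le-1$ and the $C^1$ splitting, so Proposition 11 shows that $H=\operatorname{Comm}_G(\Gamma)$ is not discrete, hence neither is $G$, and Propositions 12–15 apply. In Theorem 2, Section 11 gives $X=\mathbb H^n$ and that $M'$ is homothetic to $\mathbb H^n/\Gamma_S$. In Theorem 3, $n\ne16$ implies that $X$ is real, complex or quaternionic hyperbolic. $\Gamma_S\subset\operatorname{Isom}(X)^0$ preserves orientation, and Step 2 of Section 11, with $X$ in place of $\mathbb H^n$, shows that $M'$ is homothetic to $X/\Gamma_S$. In both cases the homothety is homotopic to a map inducing the identity of $\Gamma_S$, so it lifts to a $\Gamma_S$-equivariant homothety $\widetilde M\to X$. Thus $(M,g)$ is homothetic to a locally symmetric manifold. Also, $\Gamma\cap\operatorname{Isom}(\widetilde M)^0$ is commensurable with $\Gamma_S$, which the homothety identifies with the lattice $\Gamma_S$ in $S=\operatorname{Isom}(X)^0$. So it suffices to show that $\Gamma_S$ is arithmetic in $S$.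

**Step 2: $\Gamma_S$ has infinite index in its commensurator.** As $[\Gamma:\Gamma_S]<\infty$, $H\cap S=\operatorname{Comm}_S(\Gamma_S)$, and as $[G:S]<\infty$ it has finite index in $H$. If $\operatorname{Comm}_S(\Gamma_S)$ were discrete, $H$ would be a finite union of closed discrete cosets, hence discrete. So $\operatorname{Comm}_S(\Gamma_S)$ is not discrete, and $[\operatorname{Comm}_S(\Gamma_S):\Gamma_S]=\infty$, since a finite index overgroup of the discrete group $\Gamma_S$ is discrete. By Margulis' commensurator theorem (Section 2), $\Gamma_S$ is arithmetic. This proves Theorems 2 and 3. $\blacksquare$
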